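# How many left eigenvalues can a quaternion matrix have?

## Quaternions, singular matrices and left eigenvalues

**Quaternions.** $\mathbb H$ is the real vector space with basis $1,i,j,k$ and multiplication $i^2=j^2=k^2=-1$, $ij=k=-ji$, $jk=i=-kj$, $ki=j=-ik$. Throughout,
$$(e_0,e_1,e_2,e_3)=(1,i,j,k),\qquad \lambda=x_0+x_1i+x_2j+x_3k,\quad x_r\in\mathbb R .$$
The conjugate is $\bar\lambda=x_0-x_1i-x_2j-x_3k$, and $\lambda\bar\lambda=|\lambda|^2=x_0^2+x_1^2+x_2^2+x_3^2$. So every $\lambda\neq0$ has the inverse $\lambda^{-1}=\bar\lambda/|\lambda|^2$. Real numbers commute with everything; other quaternions in general do not. For example, $iji=(ij)i=ki=j$, whereas $i\cdot i\cdot j=-j$. Where a factor stands matters, and this is what the whole lecture is about.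

**Right vector spaces.** $\mathbb H^n$ is the space of column vectors, with scalars acting on the right: $(yq)_s=y_sq$. A matrix $X\in\mathbb H^{m\times n}$ acts by $y\mapsto Xy$, and $X(yq)=(Xy)q$, so this map is right linear. Linear algebra over a division ring works as usual: dimension, rank–nullity, Gaussian elimination. In particular, a matrix with more columns than rows kills some nonzero vector. Moreover, a square matrix is invertible as soon as it kills only $0$.

**Definition (singular).** A square matrix $T$ over $\mathbb H$ is *singular* if $Ty=0$ for some $y\ne0$. Otherwise it is invertible. Example: the matrix with rows $(1,i)$ and $(j,-k)$ is singular. Since $ji=-k$, the second row is $j$ times the first, and $y=(-i,1)^T$ gives $-i+i=0$ in the first row and $-ji-k=k-k=0$ in the second.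

**Definition (left eigenvalue).** Let $A\in M_n(\mathbb H)$. A quaternion $\lambda$ is a *left eigenvalue* of $A$ if $Ay=\lambda y$ for some $y\in\mathbb H^n\setminus\{0\}$, where $\lambda y$ multiplies each entry of $y$ on the left by $\lambda$. Equivalently, $A-\lambda I$ is singular. The set of left eigenvalues is written $\sigma_l(A)$.

Some examples show what is familiar here and what is not.

* For $n=1$: $ay=\lambda y$ with $y\ne0$ forces $\lambda=a$. So $\sigma_l\big((a)\big)=\{a\}$.
* Left eigenvalues are not invariant under similarity. Indeed $j^{-1}ij=-jij=-i$, so the $1\times1$ matrices $(i)$ and $(-i)$ are similar, but their left spectra are $\{i\}$ and $\{-i\}$.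
* The left spectrum can be infinite. For $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ the equations are $y_2=\lambda y_1$ and $-y_1=\lambda y_2$, so $y_1\neq0$ and $\lambda^2=-1$. Every $\lambda=x_1i+x_2j+x_3k$ with $x_1^2+x_2^2+x_3^2=1$ satisfies this, and each one is a left eigenvalue with vector $(1,\lambda)^T$.
* Blocks: $\sigma_l(\mathrm{diag}(A_1,A_2))=\sigma_l(A_1)\cup\sigma_l(A_2)$. The equation splits into $A_1y'=\lambda y'$ and $A_2y''=\lambda y''$, and $y\ne0$ means that $y'\neq0$ or $y''\ne0$. Conversely, an eigenvector of one block can be padded by zeros.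
* Real shifts: for real $t$, $(A+tI)y=\lambda y$ iff $Ay=(\lambda-t)y$, so $\sigma_l(A+tI)=\sigma_l(A)+t$.

**Definition (complex embedding).** Write $X\in M_n(\mathbb H)$ as $X=X_1+X_2j$ with $X_1,X_2\in M_n(\mathbb C)$, and put
$$\chi(X)=\begin{pmatrix}X_1&X_2\\-\overline{X_2}&\overline{X_1}\end{pmatrix}\in M_{2n}(\mathbb C).$$
Example: $\lambda=(x_0+x_1i)+(x_2+x_3i)j$, so
$$\chi(\lambda)=\begin{pmatrix}x_0+x_1i&x_2+x_3i\\-x_2+x_3i&x_0-x_1i\end{pmatrix},\qquad \det\chi(\lambda)=x_0^2+x_1^2+x_2^2+x_3^2=|\lambda|^2 .$$
The map $\chi$ is additive. It is also multiplicative: since $jY=\overline Yj$ for complex $Y$,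
$$(X_1+X_2j)(Y_1+Y_2j)=(X_1Y_1-X_2\overline{Y_2})+(X_1Y_2+X_2\overline{Y_1})j,$$
and the two brackets are exactly the top row of $\chi(X)\chi(Y)$; the bottom row follows by conjugation.

## Is a finite left spectrum bounded by the matrix size?

Over a field, an $n\times n$ matrix has at most $n$ eigenvalues. Here the spectrum can be infinite, so the right question is about finite spectra:

*If $A\in M_n(\mathbb H)$ has only finitely many left eigenvalues, must it have at most $n$ of them?*

The problem comes from Pallavi Basavaraju, Shrinath Hadimani and Sachindranath Jayaraman, "Stability of quaternion matrix polynomials", arXiv:2407.16603 (2024). Two results are quoted with it as known: a $2\times2$ quaternion matrix has at most $2$ or infinitely many left eigenvalues, and an $n\times n$ complex matrix has at most $n$ or infinitely many left quaternion eigenvalues. For general quaternion matrices it is stated there as unknown. The answer is no, as soon as $n\geq3$. Let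
$$A=\begin{pmatrix}0&0&i\\0&0&j\\2i&-4j&1\end{pmatrix}\in M_3(\mathbb H),$$
and let $L(n)$ be the supremum of $|\sigma_l(B)|$ over all $B\in M_n(\mathbb H)$ with $\sigma_l(B)$ finite.

**Theorem 1.** The matrix $A$ has exactly five left eigenvalues, namely $0,\ 2,\ -1,\ \frac32+\frac{\sqrt{15}}2i,\ \frac32-\frac{\sqrt{15}}2i$. For every $n\ge3$ there is a matrix in $M_n(\mathbb H)$ with exactly $n+2\lfloor n/3\rfloor>n$ left eigenvalues. Hence the statement "finitely many left eigenvalues implies at most $n$" is true exactly for $n\le2$.

**Theorem 2.**

* (a) For every $d\ge1$ there is a matrix in $M_{16d}(\mathbb H)$ with exactly $d^4+1$ left eigenvalues.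
* (b) $L(n)\ge\lfloor n/16\rfloor^4+1$ for all $n\ge16$.
* (c) $L(n)\le\dfrac{(2n-1)^4+1}2$ for all $n\ge1$. In particular $L(n)$ is finite.

So $L(n)$ has exact order $n^4$.

## Sizes one and two by hand

For $n=1$ there is exactly one left eigenvalue. For $n=2$ the statement is the quoted result; here is a short proof, which also shows what will break later.

**Proposition 3.** A matrix in $M_2(\mathbb H)$ has at most two left eigenvalues or infinitely many.

**Proof.** Let the matrix have rows $(a,b)$ and $(c,d)$.

*Suppose $b=0$.* The equations are $ay_1=\lambda y_1$ and $cy_1+dy_2=\lambda y_2$. If $y_1\ne0$, then $\lambda=a$. If $y_1=0$, then $y_2\neq0$ and $\lambda=d$. So there are at most two left eigenvalues.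

*Suppose $b\neq0$.* If $y_1=0$, the first equation gives $by_2=0$, so $y=0$. Hence $y_1\ne0$ for an eigenvector, and after multiplying $y$ on the right by $y_1^{-1}$ we may take $y=(1,q)^T$. The equations become $\lambda=a+bq$ and $c+dq=\lambda q=(a+bq)q$, that is,
$$q^2+\alpha q+\beta=0,\qquad \alpha=b^{-1}(a-d),\quad \beta=-b^{-1}c. \tag{1}$$
Since $q\mapsto a+bq$ is injective, the number of left eigenvalues is the number of solutions of (1).

Suppose $q_0$ is one solution, and write any other as $q=q_0+h$ with $h\ne0$. Subtracting the two equations leaves $q_0h+hq_0+h^2+\alpha h=0$. Multiply by $u=h^{-1}$ on the left and on the right: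
$$u(q_0+\alpha)+q_0u+1=0 .$$
The step is reversible for $u\neq0$, and $u=0$ is not a solution. So the other solutions of (1) correspond bijectively to the solutions of a *real-affine* system for $u\in\mathbb R^4$. Such a system has $0$, $1$ or infinitely many solutions. Hence (1) has $0$, $1$, $2$ or infinitely many. $\square$

## Where the inversion trick stops at size three

Try to repeat this for the simplest $3\times3$ shape that is not triangular,
$$\begin{pmatrix}0&0&b_1\\0&0&b_2\\c_1&c_2&d\end{pmatrix}.$$
For $\lambda\neq0$ the first two rows give $y_1=\lambda^{-1}b_1y_3$ and $y_2=\lambda^{-1}b_2y_3$, so $y_3\ne0$ and the last row becomes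
$$\lambda-d=c_1\lambda^{-1}b_1+c_2\lambda^{-1}b_2. \tag{2}$$
Let $\lambda_0\ne0$ be a solution and $\lambda=\lambda_0+h$ another. From $\lambda^{-1}-\lambda_0^{-1}=-\lambda^{-1}h\lambda_0^{-1}$, subtracting gives
$$h=-c_1(\lambda^{-1}h)\lambda_0^{-1}b_1-c_2(\lambda^{-1}h)\lambda_0^{-1}b_2 .$$
Put $u=h^{-1}$, so $(\lambda^{-1}h)^{-1}=u(\lambda_0+h)=u\lambda_0+1$, which is affine in $u$. If only one term stood on the right, say the first with $b_1,c_1\neq0$, we would invert both sides and get $u=-b_1^{-1}\lambda_0(u\lambda_0+1)c_1^{-1}$: affine again, as at size two. With two terms we must invert a *sum*, and the inverse of a sum does not simplify. This is the exact point at which the argument stops.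

Now look at this failure in real coordinates. A single map $q\mapsto cqb$ multiplies all lengths by $|c||b|$, so it treats all directions alike. A sum of two such maps can stretch different coordinates of $\lambda^{-1}$ by *different* real factors. Take $b_1=i$, $c_1=ai$, $b_2=j$, $c_2=bj$ with $a,b$ real. Since
$$iii=-i,\quad iji=j,\quad iki=k,\quad jij=i,\quad jjj=-j,\quad jkj=k,$$
we have, with $N=|\lambda|^2$ and $\lambda^{-1}=(x_0-x_1i-x_2j-x_3k)/N$,
$$i\lambda^{-1}i=\tfrac1N(-x_0+x_1i-x_2j-x_3k),\qquad j\lambda^{-1}j=\tfrac1N(-x_0-x_1i+x_2j-x_3k). \tag{3}$$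
With $\alpha=-(a+b)$ and $\beta=a-b$, equation (2) with $d=1$ splits into four real equations:
$$x_0\Big(1-\frac\alpha N\Big)=1,\quad x_1\Big(1-\frac\beta N\Big)=0,\quad x_2\Big(1+\frac\beta N\Big)=0,\quad x_3\Big(1-\frac\alpha N\Big)=0. \tag{4}$$
Let $\beta>0$. Then $x_2=0$, and $x_3=0$ because the first equation forbids $N=\alpha$. If $x_1=0$, we get the quadratic $x_0^2-x_0-\alpha=0$, with two nonzero real roots when $\alpha>-\frac14$ and $\alpha\ne0$. If $x_1\neq0$, then $N=\beta$, and for $\alpha\neq\beta$ we get $x_0=\beta/(\beta-\alpha)$ and $x_1^2=\beta-x_0^2$. This gives two more solutions when $(\beta-\alpha)^2>\beta$. So four nonzero left eigenvalues are within reach. Moreover $0$ comes for free, since the first two rows involve only $y_3$, while the last row imposes one condition on $(y_1,y_2)$ when $y_3=0$. The choice $\alpha=2$, $\beta=6$ satisfies $16>6$, and $a-b=6$, $a+b=-2$ give $a=2$, $b=-4$: this is the matrix $A$.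

The corner entry $d=1$ matters. With $d=0$ the first equation of (4) would read $x_0(1-\alpha/N)=0$, and for $\alpha=2$ the whole circle $x_0^2+x_3^2=2$, $x_1=x_2=0$ would consist of left eigenvalues.

## Five left eigenvalues in size three: proof of Theorem 1

**Step 1: the eigenvalue $0$.** This step shows that $0\in\sigma_l(A)$. Take $y=(-2k,1,0)^T$. The first two entries of $Ay$ are $0$, and the third is $2i(-2k)-4j=-4ik-4j=4j-4j=0$, because $ik=-j$.

**Step 2: reduction to one equation.** This step eliminates the vector. Let $\lambda\ne0$. The equation $Ay=\lambda y$ reads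
$$iy_3=\lambda y_1,\qquad jy_3=\lambda y_2,\qquad 2iy_1-4jy_2+y_3=\lambda y_3 .$$
The first two give $y_1=\lambda^{-1}iy_3$ and $y_2=\lambda^{-1}jy_3$, so $y\ne0$ iff $y_3\neq0$. The third becomes $(2i\lambda^{-1}i-4j\lambda^{-1}j+1-\lambda)y_3=0$. Since $\mathbb H$ is a division ring, for $\lambda\neq0$
$$\lambda\in\sigma_l(A)\iff\lambda-1=2i\lambda^{-1}i-4j\lambda^{-1}j. \tag{5}$$

**Step 3: solving (5) completely.** By (3), the right side of (5) is
$$\tfrac1N(2x_0+6x_1i-6x_2j+2x_3k).$$
(Real part: $-2x_0+4x_0$; $i$-part: $2x_1+4x_1$; $j$-part: $-2x_2-4x_2$; $k$-part: $-2x_3+4x_3$.) Comparing coordinates, (5) is equivalent to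
$$x_0\Big(1-\frac2N\Big)=1,\quad x_1\Big(1-\frac6N\Big)=0,\quad x_2\Big(1+\frac6N\Big)=0,\quad x_3\Big(1-\frac2N\Big)=0 .$$
Since $1+6/N>0$, the third equation gives $x_2=0$. The first shows $N\ne2$, so the fourth gives $x_3=0$. The second leaves two cases.

* $x_1=0$. Then $N=x_0^2$ with $x_0\ne0$, and the first equation is $x_0-2/x_0=1$, that is, $(x_0-2)(x_0+1)=0$. So $\lambda=2$ or $\lambda=-1$. Both satisfy the system.
* $x_1\neq0$. Then $N=6$, the first equation is $\frac23x_0=1$, so $x_0=\frac32$ and $x_1^2=6-\frac94=\frac{15}4$. So $\lambda=\frac32\pm\frac{\sqrt{15}}2i$. Both have $N=6$ and satisfy the system.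

Together with Step 1, $\sigma_l(A)$ consists of exactly the five listed quaternions. A direct check for $\lambda=2$: with $y=(\frac i2,\frac j2,1)^T$ the third entry of $Ay$ is $-1+2+1=2$, as it should be.

**Step 4: all $n\ge3$.** This step spreads the example to every size. Write $n=3m+r$ with $0\le r\le2$. Take the block-diagonal matrix with blocks $A+t_1I,\dots,A+t_mI$ and $r$ real $1\times1$ blocks. All the spectra are finite, so the real parameters can be chosen one after another so that the spectra are pairwise disjoint. By the rules for blocks and real shifts, there are exactly $5m+r=n+2m=n+2\lfloor n/3\rfloor$ left eigenvalues, and $m\ge1$.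

**Step 5: $n\le2$.** For $n=1$ there is exactly one left eigenvalue, and for $n=2$ Proposition 3 applies. So the statement is true exactly for $n\le2$. $\blacksquare$

## Linearization: one dimension per two-sided term

Block sums of $A$ give only about $\frac53n$ left eigenvalues. To get $d^4$ of them from a matrix whose size is linear in $d$, turn the elimination around. Equation (2) came from a $3\times 3$ matrix with two terms $c_\ell\lambda^{-1}b_\ell$. The next lemma says that any matrix function with $M$ such terms is encoded by an $M\times M$ matrix.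

**Lemma 4 (linearization).** Let $A_0\in M_m(\mathbb H)$ be invertible, $C\in\mathbb H^{m\times M}$, $B\in\mathbb H^{M\times m}$, and $T(\lambda)=A_0+C(\lambda I_M)B$. Let $K=-BA_0^{-1}C\in M_M(\mathbb H)$. For $\mu\in\mathbb H\setminus\{0\}$: $\mu\in\sigma_l(K)$ iff $T(\mu^{-1})$ is singular.

If $c_1,\dots,c_M$ are the columns of $C$ and $b_1,\dots,b_M$ the rows of $B$, then $C(\lambda I_M)B=\sum_\ell c_\ell\lambda b_\ell$. For example, let $m=M=1$ and $T(\lambda)=a+c\lambda b$ with $a,b,c\ne0$. Then $T(\lambda)=0$ iff $\lambda=-c^{-1}ab^{-1}$, and this is the inverse of $K=-ba^{-1}c$, as the lemma predicts.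

**Proof.** *From $K$ to $T$.* Suppose $Kz=\mu z$ with $z\ne0$. Put $y=-A_0^{-1}Cz$. Then $By=Kz=\mu z\neq0$, so $y\ne0$, and $z=\mu^{-1}By$. Moreover $A_0y=-Cz=-C\mu^{-1}By$, that is, $T(\mu^{-1})y=0$.

*From $T$ to $K$.* Suppose $T(\mu^{-1})y=0$ with $y\neq0$. Put $z=\mu^{-1}By$. Then $A_0y=-C\mu^{-1}By=-Cz$, so $y=-A_0^{-1}Cz$, and $z\neq0$ because $y\ne0$. Finally $Kz=-BA_0^{-1}Cz=By=\mu z$. $\square$

## A grid of zeros: proof of Theorem 2(a) and (b)

We want a function of $\lambda$ with a $d\times d\times d\times d$ grid of zeros. Let
$$P(t)=\prod_{k=1}^d(t-k),\qquad F(\lambda)=\sum_{r=0}^3e_rP(x_r).$$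
Each $P(x_r)$ is real, so $F(\lambda)=0$ iff $P(x_r)=0$ for every $r$, i.e. iff $x_r\in\{1,\dots,d\}$ for every $r$. So $F$ has exactly $d^4$ zeros. All are nonzero, and $F(0)=(-1)^dd!\,(1+i+j+k)\ne0$.

The remaining question is how to write $F$ with few two-sided terms. A real coordinate is a sum of four such terms, as we shall see. Expanding $P(x_r)$ literally fails on cost: a product of $d$ four-term sums expands into $4^d$ terms. The way out is to give each partial product its own unknown, so that each factor is paid for once. Then the costs of the four coordinates *add*, while the numbers of their zeros *multiply*.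

**Step 1: a linear system that is singular exactly at the zeros of $F$.** Let $m=4(d-1)+1$. Take unknowns $y_*$ and $v_{r,k}$ for $0\le r\le3$, $1\le k\le d-1$, with the convention $v_{r,0}:=y_*$, and the equations
$$(x_r-k)v_{r,k-1}-v_{r,k}=0\quad(0\le r\le3,\ 1\le k\le d-1),\qquad\sum_{r=0}^3e_r(x_r-d)v_{r,d-1}=0. \tag{6}$$
For $d=2$ these are the five equations $(x_r-1)y_*=v_{r,1}$ and $\sum_re_r(x_r-2)v_{r,1}=0$ in the five unknowns $y_*,v_{0,1},\dots,v_{3,1}$. For $d=1$ there is the single equation $\sum_re_r(x_r-1)y_*=0$.

In general, (6) has $m$ equations and $m$ unknowns. Let $T(\lambda)$ be its coefficient matrix. The first group of equations says $v_{r,k}=\prod_{l\le k}(x_r-l)\,y_*$. Since $P(x_r)=(x_r-d)\prod_{l\le d-1}(x_r-l)$, the last equation becomes $F(\lambda)y_*=0$. A nonzero solution has $y_*\ne0$, since $y_*=0$ forces all $v_{r,k}=0$, and so $F(\lambda)=0$. Conversely, if $F(\lambda)=0$, then $y_*=1$ gives a nonzero solution. Therefore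
$$T(\lambda)\text{ is singular}\iff F(\lambda)=0. \tag{7}$$

**Step 2: a real coordinate as four two-sided terms.** This step makes $x_r$ accessible to Lemma 4. For every quaternion $q$,
$$\mathrm{Re}\,q=\tfrac14(q-iqi-jqj-kqk).$$
Both sides are real linear in $q$, so check a basis. For $q=1$ the bracket is $1+1+1+1=4$. For $q=i$ it is $i-iii-jij-kik=i+i-i-i=0$, using $kik=(ki)k=jk=i$. The cases $q=j,k$ follow in the same way by cyclic permutation of $i,j,k$. Since $x_r=\mathrm{Re}(\bar e_r\lambda)$,
$$x_r=\tfrac14\sum_{b=0}^3\varepsilon_b\,(e_b\bar e_r)\,\lambda\,e_b,\qquad\varepsilon_0=1,\ \varepsilon_1=\varepsilon_2=\varepsilon_3=-1. \tag{8}$$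

**Step 3: counting terms.** This step puts $T$ in the form of Lemma 4. In (6), $\lambda$ enters only through the $4d$ products $x_rv_{r,k-1}$ with $0\le r\le3$, $1\le k\le d$; for $k=d$ the product carries the factor $e_r$ on its left. By (8), each product is a sum of four contributions $\gamma\,\lambda\,e_b\,v_{r,k-1}$ with $\gamma\in\mathbb H$. Here $\gamma=\frac14\varepsilon_be_b\bar e_r$ for $k<d$, and $\gamma=\frac14\varepsilon_be_re_b\bar e_r$ for $k=d$. Such a contribution is the matrix $c\,\lambda\,b'$ applied to the vector of unknowns, where the column $c\in\mathbb H^m$ has $\gamma$ in the row of the equation and $0$ elsewhere, and the row $b'$ has $e_b$ in the place of the unknown $v_{r,k-1}$ and $0$ elsewhere. In total there are $16d$ such terms: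
$$T(\lambda)=A_0+\sum_{\ell=1}^{16d}c_\ell\lambda b_\ell=A_0+C(\lambda I_M)B,\qquad M=16d .$$
Here $A_0=T(0)$ is not singular, by (7) and $F(0)\neq0$. So $A_0$ is invertible.

**Step 4: reading off the spectrum.** Let $K=-BA_0^{-1}C\in M_{16d}(\mathbb H)$. By Lemma 4 and (7), a nonzero $\mu$ lies in $\sigma_l(K)$ iff $F(\mu^{-1})=0$. All $d^4$ zeros of $F$ are nonzero, so the nonzero left eigenvalues of $K$ are exactly their $d^4$ inverses. Moreover $C$ has $16d$ columns and only $m=4d-3<16d$ rows, so $Cz=0$ for some $z\ne0$. Then $Kz=0$ and $0\in\sigma_l(K)$. Hence $|\sigma_l(K)|=d^4+1$, which proves (a).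

**Step 5: all sizes $n\ge16$.** Put $d=\lfloor n/16\rfloor$ and form the block-diagonal sum of the matrix from (a) with $n-16d$ real $1\times1$ blocks. Its left spectrum is finite and has at least $d^4+1$ elements. This proves (b).

## Nonnegative polynomials and Morse theory: proof of Theorem 2(c)

For an upper bound we want one polynomial that detects singularity. The determinant of $\chi$ does this.

**Lemma 5.** For $X\in M_n(\mathbb H)$, $\det\chi(X)$ is real and $\ge0$, with equality iff $X$ is singular.

This is standard (F. Zhang, *Quaternions and matrices of quaternions*, Linear Algebra Appl. 251 (1997)). Here is a proof.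

**Proof.** If $Xy=0$ with $y\ne0$, let $Y$ be the $n\times n$ matrix with first column $y$ and zeros elsewhere. Then $\chi(X)\chi(Y)=\chi(XY)=0$ and $\chi(Y)\ne0$, so $\det\chi(X)=0$.

If $X$ is not singular, it is invertible, and Gaussian elimination writes it as a product of matrices of three kinds. We show that $\det\chi>0$ for each kind; multiplicativity then finishes the proof.

* $I+qE_{ab}$ with $a\neq b$, where $E_{ab}$ has a single entry $1$ in place $(a,b)$. Since $(qE_{ab})^2=0$, also $\chi(qE_{ab})^2=0$, so $\chi(I+qE_{ab})$ is the identity plus a nilpotent matrix and has determinant $1$.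
* A permutation matrix $Q$. Then $\chi(Q)=\mathrm{diag}(Q,Q)$ has determinant $(\pm1)^2=1$.
* A diagonal matrix with nonzero entries $q_1,\dots,q_n$. Reordering rows and columns of its image by the same permutation gives $\mathrm{diag}(\chi(q_1),\dots,\chi(q_n))$, with determinant $\prod_s|q_s|^2>0$. $\square$

The reordering in the last item also gives $\det\chi(\lambda I)=|\lambda|^{2n}$.

Now let $A\in M_n(\mathbb H)$ be any matrix with finitely many left eigenvalues $\lambda_1,\dots,\lambda_N$. If $N=0$ there is nothing to prove, and for $n=1$ we have $N=1=\frac{1^4+1}2$. So let $N\ge1$ and $n\ge2$.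

**Step 1: a nonnegative polynomial with zero set $\sigma_l(A)$.** Let $p(\lambda)=\det\chi(A-\lambda I)=\det(\chi(A)-\chi(\lambda I))$. The entries of $\chi(A)-\chi(\lambda I)$ are polynomials of degree at most $1$ in $x_0,\dots,x_3$, so $p$ is a polynomial of degree at most $2n$. It takes real values on $\mathbb R^4$, so its coefficients are real. By Lemma 5, $p\ge0$ on $\mathbb R^4$ and its zeros are exactly $\lambda_1,\dots,\lambda_N$. Its homogeneous part of degree $2n$ comes from the linear parts of the entries only, so it is $\det\chi(-\lambda I)=|\lambda|^{2n}$.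

The zeros of $p$ are minima, hence critical points. It is tempting to count solutions of $\nabla p=0$ by Bézout's theorem at once. This fails, since the zeros may be degenerate and may not be isolated over $\mathbb C$. Already for the zero matrix in $M_2(\mathbb H)$ we have $p=|x|^4$ and $\nabla p=4|x|^2x$, and over $\mathbb C$ this vanishes on the whole cone $x_0^2+x_1^2+x_2^2+x_3^2=0$, with the zero $x=0$ of $p$ at its vertex. The remedy is to tilt $p$ slightly.

**Step 2: tilting keeps $N$ local minima and makes all critical points nondegenerate.** For $w\in\mathbb R^4$ let $p_w(x)=p(x)-\langle w,x\rangle$. Choose pairwise disjoint closed balls $B_s$ of positive radius centered at $\lambda_s$. No $\lambda_t$ lies on $\partial B_s$, so $\eta=\min_s\min_{\partial B_s}p>0$. Let $R$ be a positive bound for $|x|$ on all the balls. If $2R|w|<\eta$, then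
$$p_w(\lambda_s)=-\langle w,\lambda_s\rangle\le R|w|<\eta-R|w|\le\min_{\partial B_s}p_w .$$
So the minimum of $p_w$ on $B_s$ is attained in the interior of $B_s$: $p_w$ has a local minimum there, for every $s$.

By Sard's theorem, the critical values of the smooth map $\nabla p:\mathbb R^4\to\mathbb R^4$ form a set of measure zero. So we may choose $w$ with $2R|w|<\eta$ to be a regular value of $\nabla p$. The critical points of $p_w$ are the points with $\nabla p=w$. At each of them the derivative of $\nabla p$, which is the Hessian of $p$ and of $p_w$, is invertible. So all critical points of $p_w$ are nondegenerate. The *index* of such a point is the number of negative eigenvalues of the Hessian. For example, $x_0^2+x_1^2+x_2^2-x_3^2$ has a nondegenerate critical point of index $1$ at $0$. At a local minimum the Hessian is positive semidefinite and, being invertible, positive definite. So a local minimum has index $0$. With $m_k$ the number of critical points of index $k$, we have $m_0\ge N$, once these numbers are known to be finite.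

**Step 3: there are at most $(2n-1)^4$ critical points.** The critical points of $p_w$ are real solutions of the four equations $\partial_rp-w_r=0$, of degree at most $D=2n-1$, and the Jacobian matrix of this system is the Hessian, invertible at each of them. So it suffices to prove:

*Four polynomials $f_0,\dots,f_3\in\mathbb C[x_0,\dots,x_3]$ of degree at most $D\geq1$ have at most $D^4$ common zeros in $\mathbb C^4$ at which their Jacobian is invertible.*

We use Bézout's theorem in this form: four polynomials of degree $D$ whose degree-$D$ parts have no common zero except $0$ have finitely many common zeros in $\mathbb C^4$, namely $D^4$ counted with multiplicity. Let $Z$ be a finite set of common zeros of the $f_r$ with invertible Jacobian, and put $g_r=f_r+\varepsilon x_r^D$. Let $h_r$ be the degree-$D$ part of $f_r$ (possibly $0$). The forms $h_r+\varepsilon x_r^D$ have a common zero other than $0$ iff their resultant vanishes. The resultant of four forms of degree $D$ in four variables is homogeneous of total degree $4D^3$ in their coefficients. So here it is a polynomial in $\varepsilon$ whose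 coefficient of $\varepsilon^{4D^3}$ is the resultant of $x_0^D,\dots,x_3^D$. That is nonzero, as these forms have only the common zero $0$. Hence for all but finitely many $\varepsilon$ the hypothesis of Bézout's theorem holds, and the $g_r$ have at most $D^4$ common zeros. By the implicit function theorem, for small $\varepsilon$ each $z\in Z$ moves continuously to a common zero of the $g_r$, and these remain distinct. So $|Z|\le D^4$. As $Z$ was an arbitrary finite set of nondegenerate zeros, the claim follows.

In particular all $m_k$ are finite, and $m_0+m_1\le(2n-1)^4$.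

**Step 4: few minima without saddles.** This step compares $m_0$ with $m_1$. Since the leading form of $p$ is $|x|^{2n}$ with $n\ge2$, and $\langle w,x\rangle$ has degree at most $1$, we have $p_w(x)\to+\infty$ as $|x|\to\infty$. So $p_w$ is bounded below, its sublevel sets $\{p_w\le c\}$ are compact, and its finitely many critical points are nondegenerate. By Morse theory (Milnor, *Morse Theory*), $\mathbb R^4$ has the homotopy type of a finite CW complex with $m_k$ cells of dimension $k$. This complex is connected, because $\mathbb R^4$ is. Attaching cells of dimension $\ge2$ does not change the number of components, so its $1$-skeleton is a connected graph with $m_0$ vertices and $m_1$ edges. Such a graph has at least $m_0-1$ edges: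
$$m_1\ge m_0-1 .$$
(This is the Morse inequality $m_1-m_0\ge b_1(\mathbb R^4)-b_0(\mathbb R^4)=-1$.)

**Step 5: the bound.** Combining Steps 2, 3 and 4,
$$2N-1\le2m_0-1\le m_0+m_1\le(2n-1)^4,$$
so $N\le\frac{(2n-1)^4+1}2$. This proves (c).

**Step 6: the order of $L(n)$.** For $n\ge16$ we have $\lfloor n/16\rfloor\ge n/32$, so (b) gives $L(n)\ge(n/32)^4$. For $1\le n<16$, a diagonal matrix with $n$ distinct real entries gives $L(n)\ge n\geq (n/32)^4$. In the other direction $(2n-1)^4+1\le(2n)^4$, so (c) gives $L(n)\le8n^4$. Hence for all $n\ge1$
$$\Big(\frac n{32}\Big)^4\le L(n)\le8n^4,$$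
which is the statement that $L(n)$ has exact order $n^4$. $\blacksquare$
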